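# Baire countable dense homogeneous spaces smaller than the continuum

## 1. Category, countable dense homogeneity, and the metric $2^{-\Delta}$

All spaces are separable metrizable and non-empty. We write $\mathfrak c=2^{\aleph_0}$ for the cardinality of the continuum, and $[s]=\{x\in 2^\omega: s\subset x\}$ for $s\in 2^{<\omega}$; these are the basic open sets of the Cantor space $2^\omega$. We write $y|k$ for the restriction of a sequence $y$ to its first $k$ entries.

**Definition (Baire, meager).** A space is *Baire* if every countable intersection of dense open subsets of it is dense. A subset of a space $Y$ is *nowhere dense* if its closure has empty interior, *meager* if it is a countable union of nowhere dense sets, and *nonmeager* otherwise.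

By the Baire category theorem $2^\omega$ and $\mathbb R$ are Baire. The space $\mathbb Q$ is not: the sets $\mathbb Q\setminus\{q\}$ are dense and open, and their intersection is empty. A subspace can be Baire without being completely metrizable. The criterion we shall use is the following.

**Observation.** Let $X\subseteq 2^\omega$ be such that $X\cap O$ is nonmeager in $2^\omega$ for every nonempty open $O\subseteq 2^\omega$. Then $X$ is dense in $2^\omega$, has no isolated points, and is Baire.

*Proof.* A nonmeager set is uncountable, because points of $2^\omega$ are nowhere dense. So each $X\cap O$ is uncountable, hence neither empty nor a single point. This gives density and the absence of isolated points. Let $U_j=O_j\cap X$, $j<\omega$, be dense in $X$, with $O_j$ open in $2^\omega$. Since $X$ is dense, each $O_j$ is dense in $2^\omega$, so $2^\omega\setminus\bigcap_j O_j$ is meager. For a nonempty open $O$ the nonmeager set $O\cap X$ is not contained in this meager set, so it meets $\bigcap_jO_j$; that is, $O$ meets $\bigcap_jU_j$. $\square$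

**Definition ($\mathrm{non}(\mathcal M)$).** $\mathrm{non}(\mathcal M)$ is the least cardinality of a nonmeager subset of $2^\omega$.

For example, countable sets are meager, so $\omega_1\le\mathrm{non}(\mathcal M)\le\mathfrak c$; under CH all three are equal.

**Definition (CDH).** A separable space $X$ is *countable dense homogeneous* (CDH) if for any two countable dense $D,E\subseteq X$ there is a homeomorphism $h:X\to X$ with $h[D]=E$.

The line $\mathbb R$ is CDH: by Cantor's back-and-forth theorem two countable dense subsets are order isomorphic, and the isomorphism extends to an increasing homeomorphism of $\mathbb R$. A countable space $X$ without isolated points is never CDH: $D=X$ and $E=X\setminus\{p\}$ are both countable and dense, but a homeomorphism of $X$ maps $D$ onto $X\neq E$.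

**Definition ($\Delta$).** For distinct $x,y\in 2^\omega$, or distinct $x,y$ in the same $2^n$, let $\Delta(x,y)=\min\{i:x(i)\neq y(i)\}$. The metric on $2^\omega$ is $2^{-\Delta}$: the distance of distinct $x,y$ is $2^{-\Delta(x,y)}$. A partial map is *$\Delta$-preserving* if it is injective and preserves $\Delta$ of distinct points. So $\Delta$-preserving maps on subsets of $2^\omega$ are exactly the isometric ones.

For example, on $2^2$ the map $00\mapsto 10$, $01\mapsto 11$ is $\Delta$-preserving, since $\Delta(00,01)=1=\Delta(10,11)$. The map $00\mapsto 00$, $01\mapsto 10$ is not, since $\Delta(00,10)=0$.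

**Forcing conventions.** $\mathrm{Fn}(J,2)$ is the set of finite partial functions from $J$ to $2$, ordered by $\supseteq$. A poset is *ccc* if all its antichains are countable; ccc posets preserve cardinals, and every countable set of ground model elements in the extension is contained in a ground model set that is countable there. For example, $\mathrm{Fn}(J,2)$ is ccc for every $J$. In a finite support iteration, $P_{\xi+1}=P_\xi*\dot Q_\xi$, and we use the convention that $p\in P_{\xi+1}$ iff $p|\xi\in P_\xi$ and $p|\xi\Vdash p(\xi)\in\dot Q_\xi$. (The coordinates $p(\xi)$ are taken from a fixed set of names that is large enough: it contains the check names of ground model candidates and, up to forced equality, all names for elements of $\dot Q_\xi$.) For example, if $Q_\xi$ is a set of finite functions depending on the generic object so far, then a ground model $f$ may be used as $p(\xi)$ as soon as $p|\xi$ forces $\check f\in\dot Q_\xi$; the trivial condition need not force this.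

## 2. How small a Baire CDH space without isolated points can be

With the definitions in place, here is the question, from Rodrigo Hernández-Gutiérrez, Michael Hrušák, Jan van Mill, "Countable dense homogeneity and $\lambda$-sets", arXiv:1809.06819 (2018): *Is it consistent with ZFC to have a (non-empty) metric Baire CDH-space without isolated points of size less than $\mathfrak c$?*

Some cases can be done by hand. If isolated points are allowed, the one-point space answers the question trivially. If $X$ is countable without isolated points, we just saw that it is not CDH; it is not Baire either, as the sets $X\setminus\{p\}$ are dense open with empty intersection. So $|X|\ge\omega_1$, and under CH no example of size below $\mathfrak c$ exists. We must work with $\mathfrak c\ge\omega_2$, and the first size to try is $\omega_1$.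

The answer is yes, and the two theorems are these.

**Theorem A.** Let $V\models\mathrm{ZFC}+\mathrm{CH}$ and let $\kappa>\omega_1$ be a cardinal with $\kappa^\omega=\kappa\le 2^{\omega_1}$. There is a ccc poset $P_\kappa$ forcing: $\mathfrak c=\kappa$, and there are subspaces $X_\mu\subseteq 2^\omega$ ($\omega_1\le\mu\le\kappa$ a cardinal), increasing in $\mu$, such that

1. $|X_\mu|=\mu$;
2. $X_\mu\cap O$ is nonmeager in $2^\omega$ for every nonempty open $O\subseteq 2^\omega$ (hence $X_\mu$ is Baire and has no isolated points);
3. for any countable dense $D,E\subseteq X_\mu$ there is an isometric bijection $h:X_\mu\to X_\mu$ (for the metric $2^{-\Delta}$) with $h[D]=E$.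

In particular each $X_\mu$ is CDH.

**Theorem B.** Every non-empty separable metrizable Baire space $X$ without isolated points has $|X|\ge\mathrm{non}(\mathcal M)\ge\omega_1$. So under MA none has size $<\mathfrak c$, the statement in question is independent of ZFC, and the range $\omega_1\le\mu\le\mathfrak c$ in Theorem A is the largest possible. If $|X|<\mathfrak c$, then $X$ is zero-dimensional.

*How Theorem A answers the question.* Under CH the cardinal $\kappa=\omega_2$ satisfies the hypotheses: by Hausdorff's formula $\omega_2^\omega=\omega_2\cdot\omega_1^\omega=\omega_2\cdot\omega_1=\omega_2\le 2^{\omega_1}$. In the extension $\mathfrak c=\omega_2$, and $X_{\omega_1}$ has size $\omega_1<\mathfrak c$.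

*Large continuum.* Start from GCH and any $\kappa=\kappa^\omega>\omega_1$ (under GCH every $\kappa>\omega_1$ of uncountable cofinality qualifies), and first force with the countable partial functions from $\kappa\times\omega_1$ to $2$. This poset is $\sigma$-closed, so it adds no new $\omega$-sequences of ground model elements; hence $\omega_1$, CH and $\kappa^\omega=\kappa$ are preserved. By CH and a $\Delta$-system argument it is $\omega_2$-cc, so the larger cardinals are preserved. It adds $\kappa$ distinct functions $\omega_1\to 2$, so afterwards $2^{\omega_1}\ge\kappa$, and Theorem A applies. So $\mathfrak c$ can be as large as desired, with a Baire CDH subspace of $2^\omega$ without isolated points of every size $\mu$, $\omega_1\le\mu\le\mathfrak c$.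

## 3. The lower bound $\mathrm{non}(\mathcal M)$

We prove Theorem B first; only its independence and sharpness clauses refer to Theorem A.

**Step 1: $X$ is nonmeager in a Polish space.** This moves the problem to a space we know. Let $Y$ be the completion of $X$ for a compatible metric. Then $Y$ is Polish and $X$ is dense in $Y$. An isolated point of $Y$ would belong to the dense set $X$ and be isolated in $X$, so $Y$ has no isolated points. Suppose $X\subseteq\bigcup_jF_j$ with $F_j$ closed and nowhere dense in $Y$. Then $F_j\cap X$ is closed in $X$, and it has empty interior in $X$: if $O$ is open in $Y$ and $\emptyset\ne O\cap X\subseteq F_j$, then by density $O\subseteq\overline{O\cap X}\subseteq F_j$, which is impossible. So the sets $X\setminus F_j$ are dense open in $X$ with empty intersection, contradicting that $X$ is Baire and non-empty. Hence $X$ is nonmeager in $Y$.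

**Step 2: transfer to $2^\omega$.** We use the textbook fact (see Kechris, *Classical Descriptive Set Theory*) that a Polish space $Y$ without isolated points has a dense $G_\delta$ subset $H$ homeomorphic to $\omega^\omega$. To recall why: remove from $Y$ the boundaries of the members of a countable base, and then remove a countable dense subset $C$ of the remaining set. Both times we keep a dense $G_\delta$, by the Baire category theorem and because there are no isolated points. The result $H$ is Polish and zero-dimensional. If a compact $K\subseteq H$ contained a nonempty set $O\cap H$ with $O$ open in $Y$, then $K\supseteq\overline{O\cap H}\supseteq O$, although $O$ meets $C$, which is disjoint from $H$. So compact subsets of $H$ have empty interior in $H$, and the Alexandrov–Urysohn theorem gives $H\cong\omega^\omega$.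

A set that is nowhere dense in the dense subspace $H$ is nowhere dense in $Y$, so a subset of $H$ that is meager in $H$ is meager in $Y$. Also $Y\setminus H$ is meager in $Y$. Since $X$ is nonmeager in $Y$, the set $X\cap H$ is nonmeager in $H\cong\omega^\omega$. Finally, $2^\omega$ itself has a dense $G_\delta$ set $H'\cong\omega^\omega$. A set $A\subseteq H'$ that is nonmeager in $H'$ is nonmeager in $2^\omega$, because closed nowhere dense subsets of $2^\omega$ have nowhere dense trace on the dense set $H'$ (same computation as in Step 1). So $X\cap H$ has the cardinality of a nonmeager subset of $2^\omega$, and $|X|\ge\mathrm{non}(\mathcal M)\ge\omega_1$.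

**Step 3: MA excludes size below $\mathfrak c$.** This is the theorem of Martin–Solovay that under MA every set of fewer than $\mathfrak c$ reals is meager; here is a proof. Let $A\subseteq 2^\omega$, $|A|<\mathfrak c$. Consider pairs $(\sigma,F)$, where $F\subseteq A$ is finite and $\sigma=\langle(J_0,s_0),\dots,(J_{l-1},s_{l-1})\rangle$, the $J_i$ being consecutive finite nonempty intervals of $\omega$ beginning at $0$, and $s_i\in 2^{J_i}$. Let $(\sigma',F')\le(\sigma,F)$ if $\sigma'$ extends $\sigma$, $F'\supseteq F$, and every new block $(J,s)$ of $\sigma'$ satisfies $s\ne x|J$ for all $x\in F$. Conditions with the same $\sigma$ are compatible (take the union of the second coordinates), and there are countably many $\sigma$, so the poset is ccc. The sets $\{(\sigma,F):x\in F\}$, $x\in A$, are dense, and so are the sets where $\sigma$ has length at least $l$: take $J$ with $2^{|J|}>|F|$ and $s\in 2^J$ different from all $x|J$, $x\in F$. By MA some filter meets these fewer than $\mathfrak c$ dense sets. It yields blocks $(J_k,s_k)$, $k<\omega$, such that for each $x\in A$ we have $x|J_k\ne s_k$ for all but finitely many $k$. So $A$ is covered by the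 sets $\{x:\forall k\ge m\ x|J_k\neq s_k\}$, $m<\omega$, which are closed and nowhere dense.

Hence under MA $\mathrm{non}(\mathcal M)=\mathfrak c$, and no $X$ as in Theorem B has size $<\mathfrak c$. Together with Theorem A this gives independence. Every separable metrizable space has size at most $\mathfrak c$, so all possible sizes lie in $[\omega_1,\mathfrak c]$, the range of Theorem A, and that range is the largest possible.

**Step 4: zero-dimensionality.** Let $|X|<\mathfrak c$ and let $d$ be a compatible metric. For $x\in X$ fewer than $\mathfrak c$ reals have the form $d(x,y)$, so there are arbitrarily small $\varepsilon>0$ that do not. For these, $\{y:d(x,y)<\varepsilon\}=\{y:d(x,y)\le\varepsilon\}$ is clopen. So $X$ has a base of clopen sets. This proves Theorem B, given Theorem A. $\blacksquare$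

## 4. Extending finite $\Delta$-preserving maps

Zero-dimensionality suggests looking inside $2^\omega$, where isometries can be built one point at a time.

**Lemma 1.** Let $f$ be a finite nonempty $\Delta$-preserving partial map of $2^\omega$ (or of $2^n$). Let $x\notin\mathrm{dom}f$, let $x_0\in\mathrm{dom}f$ be such that $k=\Delta(x,x_0)$ is maximal, and let $y_0=f(x_0)$. If $y|k=y_0|k$ and $y(k)\ne y_0(k)$, then $y\notin\mathrm{ran}f$ and $f\cup\{(x,y)\}$ is $\Delta$-preserving.

*Proof.* Let $x_1\in\mathrm{dom}f$, $y_1=f(x_1)$ and $j=\Delta(x,x_1)\le k$. We show $y\ne y_1$ and $\Delta(y,y_1)=j$.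

If $x_1=x_0$, then $j=k$ and this is the choice of $y$.

If $j<k$, then $x$ and $x_0$ agree below $k$, so $\Delta(x_0,x_1)=j$ and hence $\Delta(y_0,y_1)=j$. Since $y|k=y_0|k$ and $j<k$, also $\Delta(y,y_1)=j$.

If $j=k$ and $x_1\ne x_0$, then $x_0|k=x|k=x_1|k$. Since there are only two digits, $x_0(k)=1-x(k)=x_1(k)$. So $\Delta(x_0,x_1)>k$, hence $\Delta(y_0,y_1)>k$. Thus $y_1$ agrees with $y_0$ up to and including position $k$, and $\Delta(y,y_1)=k$. $\square$

For example, if $f=\{(000\cdots,1000\cdots)\}$ and $x=0111\cdots$, then $k=1$ and the admissible $y$ are exactly the points of $[11]$. In general the admissible $y$ in $2^\omega$ form a nonempty basic open set.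

**Lemma 2.** Every $\Delta$-preserving partial map of $2^n$ extends to a $\Delta$-preserving bijection $g$ of $2^n$. If $u|m=v|m$ then $g(u)|m=g(v)|m$, and likewise for $g^{-1}$.

*Proof.* If the map is empty, start with any single pair. While the domain is not all of $2^n$, apply Lemma 1; a suitable $y\in2^n$ exists because $k<n$. The result is an injection of the finite set $2^n$ into itself, hence a bijection. If $u\neq v$ and $u|m=v|m$, then $\Delta(g(u),g(v))=\Delta(u,v)\ge m$. The map $g^{-1}$ is $\Delta$-preserving too. $\square$

**The case $X=2^\omega$.** Let $D,E\subseteq2^\omega$ be countable and dense. Enumerate both and go back and forth: given a finite $\Delta$-preserving $f$ from a subset of $D$ into $E$ and a new $x\in D$, Lemma 1 gives an open set of admissible values, and $E$ meets it. For new points of $E$ use $f^{-1}$. We obtain an isometric bijection $D\to E$, which extends to an isometric bijection of the complete space $2^\omega$. So $2^\omega$ satisfies (3) of Theorem A.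

For a dense $X\subseteq 2^\omega$ of size $\omega_1<\mathfrak c$ the same construction gives an isometry $h$ of $2^\omega$ with $h[D]=E$, but nothing makes $h[X]=X$. There are $\omega_1$ further points of $X$ to take care of, and a recursion of length $\omega$ cannot do this. This suggests adding $h$ by forcing with finite approximations, one pair $(D,E)$ after another.

## 5. Two obstructions: uncountable antichains and fixed points

Fix an index set $\Lambda$ and pairwise distinct points $x_a\in2^\omega$, $a\in\Lambda$. Call $B\subseteq\Lambda$ *dense* if $\{x_a:a\in B\}$ is dense in $2^\omega$.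

**All partial isometries.** Let $D,E\subseteq\Lambda$ be countable. The first poset to try consists of all finite $f:\Lambda\to\Lambda$ that are partial injections with $\Delta(x_a,x_{a'})=\Delta(x_{f(a)},x_{f(a')})$ and $a\in D\Leftrightarrow f(a)\in E$. If $\Lambda$ is uncountable, this fails to be ccc at once: fix $a\notin D$; the conditions $\{(a,b)\}$, $b\in\Lambda\setminus E$, are pairwise incompatible and there are uncountably many of them. So the usual finite support iteration theory is not available. The remedy is to allow, for each $a$, only countably many values.

**Definition (block poset).** Let $\Lambda=I\times\omega$ and suppose each *block* $\{i\}\times\omega$, $i\in I$, is dense. Let $\tau$ be a permutation of $I$, let $W\subseteq I$ be countable with $\tau[W]=W$, let $U=W\times\omega$, and let $D,E\subseteq U$ be such that $D$, $E$, $U\setminus D$, $U\setminus E$ are dense. The poset $Q(\tau,W,D,E)$ is the set of finite partial injections $f:\Lambda\to\Lambda$, ordered by $\supseteq$, such that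

* **(Q1)** for $(a,b)\in f$ with $a=(i,m)$: if $i\notin W$ then $b\in\{\tau(i)\}\times\omega$; if $i\in W$ then $b\in U$ and ($a\in D\Leftrightarrow b\in E$);
* **(Q2)** $\Delta(x_a,x_{a'})=\Delta(x_b,x_{b'})$ for distinct $(a,b),(a',b')\in f$.

For example, if $i\notin W$, then $\{((i,0),(\tau(i),5))\}$ is a condition, as (Q2) is vacuous for one pair.

Since $\tau[W]=W$, (Q1) gives $a\in U\Leftrightarrow b\in U$ for $(a,b)\in f$. Moreover:

(1) Given $a=(i,m)$, all possible $b$ with $(a,b)$ in a condition lie in a countable set depending only on $a$, $\tau$, $W$, namely $\{\tau(i)\}\times\omega$ or $U$. Given $b=(j,m)$, all possible $a$ lie in $\{\tau^{-1}(j)\}\times\omega$ or $U$.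

**Lemma 3.** For each $a\in\Lambda$ the sets $\{f:a\in\mathrm{dom}f\}$ and $\{f:a\in\mathrm{ran}f\}$ are dense in $Q(\tau,W,D,E)$. Hence the poset adds a bijection $\pi$ of $\Lambda$ such that $x_a\mapsto x_{\pi(a)}$ is an isometric bijection of $\{x_a:a\in\Lambda\}$, and $\pi[D]=E$.

*Proof.* Let $f$ be a condition and $a=(i,m)\notin\mathrm{dom}f$. There is a nonempty open set such that whenever $x_b$ lies in it, $b\notin\mathrm{ran}f$ and $f\cup\{(a,b)\}$ satisfies (Q2): if $f=\emptyset$ take $2^\omega$, and otherwise apply Lemma 1 to the map $x_{a'}\mapsto x_{f(a')}$. The set of $b$ permitted by (Q1) is dense: it is $\{\tau(i)\}\times\omega$ if $i\notin W$, it is $E$ if $a\in D$, and it is $U\setminus E$ if $a\in U\setminus D$. So some permitted $b$ has $x_b$ in the open set.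

For the range apply Lemma 1 to $f^{-1}$. If $b=(j,m)\notin\mathrm{ran}f$, the set of permitted $a$ is $\{\tau^{-1}(j)\}\times\omega$ if $j\notin W$ (then $\tau^{-1}(j)\notin W$), it is $D$ if $b\in E$, and it is $U\setminus D$ if $b\in U\setminus E$; all are dense.

So the union $\pi$ of the generic filter is a bijection of $\Lambda$, isometric by (Q2). If $a\in D$ then $\pi(a)\in E$. If $b\in E\subseteq U$, then $\pi^{-1}(b)\in U$, and by (Q1) $\pi^{-1}(b)\in D$. $\square$

We shall see in Section 8 that finite support iterations of block posets over Cohen reals $x_a$ are ccc, because of (1). So what should $\tau$ be? The obvious choice is $\tau=\mathrm{id}$: each block outside $W$ is mapped to itself. This goes wrong, and for a reason that shows what is needed.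

**Remark ($\tau=\mathrm{id}$ makes $X$ meager).** Suppose we start with $P_0=\mathrm{Fn}(\Lambda\times\omega,2)$, adding points $x_a$ as in Section 7, and iterate with finite support posets $Q_\xi=Q(\mathrm{id},W_\xi,D_\xi,E_\xi)$ with $W_\xi\in V$. Suppose that $\xi_0<\xi_1<\cdots$, a sequence in $V$, are stages at which $D_{\xi_n}\cap E_{\xi_n}=\emptyset$ is forced. Such stages must occur if all pairs are to be handled: for distinct $i_n\in I$ the pairs $\{i_n\}\times\{\text{even}\}$, $\{i_n\}\times\{\text{odd}\}$ consist of dense sets by genericity. Let $a=(i,m)$ with $i\notin\bigcup_nW_{\xi_n}$ and let $p$ be any condition. Some $\xi_n$ is not in the finite support of $p$. We may strengthen $p$ by $p(\xi_n)=\{(a,a)\}$: (Q1) holds as $\tau=\mathrm{id}$, and (Q2) is vacuous. So it is forced that $x_a$ is a fixed point of some $h_{\xi_n}:x_b\mapsto x_{\pi_{\xi_n}(b)}$. The isometry $h_{\xi_n}$ extends to an isometry of $2^\omega$, whose set of fixed points is closed, and has empty interior because the dense set $\{x_b:b\in D_{\xi_n}\}$ is moved into $\{x_b:b\in E_{\xi_n}\}$, which is disjoint from it. So all $x_a$, except the countably many with index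 in $\bigcup_nW_{\xi_n}$, lie in a countable union of closed nowhere dense sets. The space is meager.

In the same way, coincidences $h_\eta(x_a)=h_\zeta(x_a)$, and more generally fixed points of words in the maps $h_\xi^{\pm1}$, are dangerous. We want the permutations $\tau_\xi$ to move the blocks so that words in them have no fixed points, as left translations of a free group do. But there are $\kappa\ge\omega_2$ stages and only $\omega_1$ blocks available for $X_{\omega_1}$, so for each block $i$ the map $\xi\mapsto\tau_\xi(i)$ takes some value for many different $\xi$. Freeness everywhere is impossible. The way out: a name for a meager set involves only countably many stages, so it is enough that *for every countable set $S$ of stages there are blocks on which the $\tau_\eta$, $\eta\in S$, act freely*. This can be arranged with $\omega_1$ blocks for up to $2^{\omega_1}$ stages.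

## 6. Blocks indexed by free groups on $2^\beta$

Work in $V$ with CH and $\kappa>\omega_1$, $\kappa^\omega=\kappa\le2^{\omega_1}$. By König's theorem $\kappa^{\mathrm{cf}(\kappa)}>\kappa$, so $\mathrm{cf}(\kappa)>\omega$. Fix distinct $b_\xi\in2^{\omega_1}$ for $\xi<\kappa$. For $\beta<\omega_1$ let $F(2^\beta)$ be the free group with free generating set $2^\beta$. Recall that a word in generators and their inverses is *reduced* if it contains no generator next to its own inverse, and that a nonempty reduced word in free generators is not equal to $1$. By CH, $|F(2^\beta)|\le\omega_1$. Let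
$$I=\{(\beta,\nu,w):\beta<\omega_1,\ \nu<\kappa,\ w\in F(2^\beta)\},\qquad\Lambda=I\times\omega,$$
$$I_\mu=\{(\beta,\nu,w)\in I:\nu<\mu\},\qquad\Lambda_\mu=I_\mu\times\omega\qquad(\omega_1\le\mu\le\kappa).$$
So $|I_\mu|=|\Lambda_\mu|=\mu$. Let
$$\tau_\xi(\beta,\nu,w)=(\beta,\nu,(b_\xi|\beta)\cdot w).$$
This is a permutation of $I$ preserving each $I_\mu$ and each set $\{(\beta,\nu,w):w\in F(2^\beta)\}$ with $\beta,\nu$ fixed.

For example, for $\beta=0$ there is one generator, $F(2^0)\cong\mathbb Z$, and all $\tau_\xi$ act there as the same translation. In general $\tau_\xi$ and $\tau_\eta$ coincide at level $\beta$ exactly when $b_\xi|\beta=b_\eta|\beta$. If $S\subseteq\kappa$ is countable, then for all large $\beta<\omega_1$ the $b_\eta|\beta$, $\eta\in S$, are distinct: each of the countably many pairs is separated at some countable ordinal. They are then free generators acting by left translation, and since $uw=w$ implies $u=1$, no nonempty reduced word in them has a fixed point.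

## 7. The iteration and its determined conditions

**Start.** $P_0=\mathrm{Fn}(\Lambda\times\omega,2)$ adds $x_a\in2^\omega$ for $a\in\Lambda$. By genericity the $x_a$ are pairwise distinct. Each block is dense: given a condition, $i\in I$ and $s\in2^{<\omega}$, choose $m$ such that $(i,m)$ is not mentioned and declare $s\subset x_{(i,m)}$.

**Stage $\xi$.** The bookkeeping described below gives a nonempty countable $W\subseteq I$, $W\in V$, and two $P_\xi$-names for subsets of $W\times\omega$. Let $\dot D_\xi,\dot E_\xi$ be names for these sets where they are dense, and for $W\times\omega$ otherwise. Pick $w^*\in I_{\omega_1}\setminus W$ and put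
$$W_\xi=\bigcup_{j\in\mathbb Z}\tau_\xi^j[W\cup\{w^*\}],\qquad U_\xi=W_\xi\times\omega.$$
The set $W_\xi$ is countable, lies in $V$, and $\tau_\xi[W_\xi]=W_\xi$. The sets $D_\xi,E_\xi\subseteq U_\xi$ are dense. Their complements in $U_\xi$ are dense because they contain the block $\{w^*\}\times\omega$; this is what $w^*$ is for. So in $V^{P_\xi}$ we may let $Q_\xi=Q(\tau_\xi,W_\xi,D_\xi,E_\xi)$. For $\xi\le\kappa$, $P_\xi$ is the finite support iteration that starts with $P_0$ and has $P_{\xi+1}=P_\xi*\dot Q_\xi$.

By Lemma 3, $Q_\xi$ adds a bijection $\pi_\xi$ of $\Lambda$ with $\pi_\xi[D_\xi]=E_\xi$ such that $h_\xi:x_a\mapsto x_{\pi_\xi(a)}$ is isometric. Further: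

(2) If $W\subseteq I_\mu$, then $\pi_\xi[\Lambda_\mu]=\Lambda_\mu$.

Indeed $w^*\in I_{\omega_1}\subseteq I_\mu$, so $W_\xi\subseteq I_\mu$. Points of $U_\xi\subseteq\Lambda_\mu$ go to points of $U_\xi$, and points outside $U_\xi$ keep their coordinate $\nu$. So $a\in\Lambda_\mu\Leftrightarrow\pi_\xi(a)\in\Lambda_\mu$.

**Determined conditions.** Conditions involve names; we want a dense set of conditions that are finite objects of $V$. Write $p\in P_\xi$ as $(c^p,(p(\eta))_{\eta<\xi})$ with $c^p\in P_0$ and $p(\eta)=\emptyset$ off a finite set $\mathrm{supp}\,p$.

**Definition (determined).** $p$ is *determined* if there are $n=n_p\ge1$ and a finite nonempty $A=A_p\subseteq\Lambda$ with $\mathrm{dom}\,c^p=A\times n$, so that $c^p$ is given by strings $s_a=s_a^p\in2^n$ ($a\in A$); the map $a\mapsto s_a$ is injective; and each $p(\eta)$ is (the check name of) a finite partial injection $f_\eta=f_\eta^p\in V$ with domain and range contained in $A$ such that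

* **(T)** $\Delta(s_a,s_{a'})=\Delta(s_b,s_{b'})$ for distinct $(a,b),(a',b')\in f_\eta$.

For example, let $A=\{a,a',b,b'\}$, $n=2$, $s_a=00$, $s_{a'}=01$, $s_b=10$, $s_{b'}=11$ and $f_0=\{(a,b),(a',b')\}$, the other $f_\eta$ being empty. Then (T) holds, as both sides equal $1$. If the pairs satisfy (Q1) for $Q_0$, for instance because $a,a'\notin U_0$ and the blocks match by $\tau_0$, this is a determined condition of $P_1$.

We record three consequences. If $p$ is determined, then for distinct $a,a'\in A_p$
$$p\Vdash s_a^p\subset x_a,\qquad p\Vdash\Delta(x_a,x_{a'})=\Delta(s_a^p,s_{a'}^p),\tag{3}$$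
because the strings are distinct. If $(u,v)\in f_\eta^p$, then, as $W_\eta$ and $\tau_\eta$ are in $V$ and $p|\eta$ forces (Q1),

(4) either $u,v\in U_\eta$, or $u,v\notin U_\eta$ and the $I$-coordinate of $v$ is $\tau_\eta$ of that of $u$.

Finally, if $q\le p$ are both determined, then $A_q\supseteq A_p$, $n_q\ge n_p$, $s_a^q\supseteq s_a^p$ for $a\in A_p$, and $f_\eta^q\supseteq f_\eta^p$ for all $\eta$.

**Lemma 4.** For $p\in P_\xi$, finite $A\subseteq\Lambda$ and $m<\omega$ there is a determined $q\le p$ in $P_\xi$ with $A\subseteq A_q$ and $n_q\ge m$.

*Proof.* Induction on $\xi$. For $\xi=0$, take a finite nonempty $A'\supseteq A$ containing all $a$ mentioned in $c^p$, extend $c^p$ to $A'\times n'$ for some large $n'$, and append distinct tails to make the strings distinct. For limit $\xi$, $\mathrm{supp}\,p$ is contained in some $\eta<\xi$; take a determined extension of $p|\eta$ in $P_\eta$ and add trivial coordinates.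

Let $\xi=\eta+1$. Elements of $Q_\eta$ are finite sets of pairs from $\Lambda$, so they lie in $V$. Extend $p|\eta$ to $p'$ deciding $p(\eta)=\check f$. Take a determined $q'\le p'$ in $P_\eta$ with $A_{q'}\supseteq A\cup\mathrm{dom}f\cup\mathrm{ran}f$ and $n_{q'}\ge m$. Since $q'\Vdash\check f\in\dot Q_\eta$, (Q2) and (3) give (T) for $f$ and the strings of $q'$. So $q=q'^{\frown}\check f$ works. $\square$

**Lemma 5.** Let $p,r\in P_\xi$ be determined, $A=A_p\cup A_r$, $n\ge n_p,n_r$, and let $s:A\to2^n$ be injective with $s_a\supseteq s_a^p$ for $a\in A_p$ and $s_a\supseteq s_a^r$ for $a\in A_r$. Let $f_\eta=f_\eta^p\cup f_\eta^r$. If all $f_\eta$ are injections (in particular functions) satisfying (T) for $s$, then $(s,(f_\eta)_{\eta<\xi})$ is a determined condition of $P_\xi$ extending $p$ and $r$.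

*Proof.* Write $q$ for it. We show $q|\eta\in P_\eta$ and $q|\eta\le p|\eta,r|\eta$ by induction on $\eta\le\xi$. The cases $\eta=0$ and $\eta$ limit are clear. At $\eta+1$: since $q|\eta\le p|\eta$ and $p|\eta\Vdash f_\eta^p\in\dot Q_\eta$, and likewise for $r$, $q|\eta$ forces (Q1) for each pair of $f_\eta$, as (Q1) is a condition on single pairs. Since the $s_a$ are distinct and $q|\eta\Vdash s_a\subset x_a$, (T) shows that $q|\eta$ forces (Q2) for $f_\eta$. So $q|\eta\Vdash f_\eta\in\dot Q_\eta$, and $f_\eta$ extends $f_\eta^p$ and $f_\eta^r$. $\square$

**Bookkeeping.** The purpose is that every pair of countable dense sets is handled at some stage. $P_\xi$ is ccc by Lemma 6 below, whose proof uses only the form of the iteration up to $\xi$. Its determined conditions form a dense set of size at most $\kappa$. As $\kappa^\omega=\kappa=|I|$, there are at most $\kappa$ triples $(W,\dot D,\dot E)$ with $W\subseteq I$ nonempty and countable and $\dot D,\dot E$ nice $P_\xi$-names, from antichains of determined conditions, for subsets of $W\times\omega$. Enumerate them in type $\kappa$, with repetitions. Fix a surjection $\xi\mapsto(\eta,\zeta)$ of $\kappa$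 onto $\kappa\times\kappa$ with $\eta\le\xi$ (take a map onto $\kappa\times\kappa$ attaining each pair $\kappa$ times, and replace its value at $\xi$ by $(0,0)$ if $\eta>\xi$). At stage $\xi$ use the $\zeta$-th triple of stage $\eta$.

## 8. The countable chain condition

The plan is to amalgamate two isomorphic determined conditions by giving the two copies different last bits. The only danger is a function value that leaves the root of the $\Delta$-system, and (1) excludes it.

**Lemma 6.** $P_\xi$ is ccc for every $\xi\le\kappa$.

*Proof.* Let $p_\alpha$ ($\alpha<\omega_1$) be conditions; by Lemma 4 we may assume they are determined.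

**Step 1: thinning out.** We want the conditions to look alike. Pass to an uncountable set of $\alpha$ such that all $n_{p_\alpha}$ equal some $n$; the sets $A_\alpha=A_{p_\alpha}$ have the same size and form a $\Delta$-system with root $A^*$; and the supports form a $\Delta$-system with root $F^*$. Fix a linear order on $\Lambda$ and let $e_{\alpha\beta}:A_\alpha\to A_\beta$ be the order-preserving bijection. Transported to $\{0,\dots,|A_\alpha|-1\}$, the position of $A^*$ in $A_\alpha$, the strings $s^{p_\alpha}$ and the maps $f_\eta^{p_\alpha}$, $\eta\in F^*$, have finitely many possible types, so we may assume that these are the same for all $\alpha$. Then $e_{\alpha\beta}$ is the identity on $A^*$, carries $s^{p_\alpha}$ to $s^{p_\beta}$, and carries $f_\eta^{p_\alpha}$ to $f_\eta^{p_\beta}$ for $\eta\in F^*$.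

**Step 2: the maps respect the root.** For $a\in A^*$ and $\eta\in F^*$ the value $f_\eta^{p_\alpha}(a)$, if defined, lies by (1) in a countable set of $V$ depending only on $a$ and $\eta$; the same holds for $(f_\eta^{p_\alpha})^{-1}(a)$. There are finitely many such $a,\eta$. So after thinning out again, whether these values are defined, and the values themselves, do not depend on $\alpha$. Such a value then belongs to all $A_\alpha$, hence to $A^*$. So for $\eta\in F^*$:

(5) if $(a,b)\in f_\eta^{p_\alpha}$ then $a\in A^*\Leftrightarrow b\in A^*$, and the pairs of $f_\eta^{p_\alpha}$ inside $A^*\times A^*$ are the same for all $\alpha$.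

**Step 3: amalgamation.** We now show that $p_\alpha,p_\beta$ are compatible for any $\alpha\ne\beta$. Let
$$s_a=s_a^{p_\alpha\frown}0\ \ (a\in A_\alpha),\qquad s_a=s_a^{p_\beta\frown}1\ \ (a\in A_\beta\setminus A^*).$$
This is injective on $A_\alpha\cup A_\beta$: inside each of the two parts the strings of length $n$ differ, and across the parts the last bits differ. We have $s_a\supseteq s_a^{p_\beta}$ for all $a\in A_\beta$, because $s^{p_\alpha}$ and $s^{p_\beta}$ agree on $A^*$. Let $f_\eta=f_\eta^{p_\alpha}\cup f_\eta^{p_\beta}$. By Lemma 5 it remains to see that each $f_\eta$ is an injection satisfying (T).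

If $\eta\notin F^*$, one of the two maps is empty, and (T) holds because the $s_a$ extend the distinct strings of $p_\alpha$, respectively $p_\beta$.

Let $\eta\in F^*$. If a pair from $f_\eta^{p_\alpha}$ and a pair from $f_\eta^{p_\beta}$ share the first (or second) coordinate, this coordinate is in $A^*$; by (5) both pairs are inside $A^*\times A^*$ and belong to both maps, hence they are equal. So $f_\eta$ is an injection. For (T), two pairs from the same map are handled as before, and a pair inside $A^*\times A^*$ belongs to both maps. It remains to consider $(a,b)\in f_\eta^{p_\alpha}$ and $(a',b')\in f_\eta^{p_\beta}$ with $a,b,a',b'\notin A^*$. Let $a''=e_{\beta\alpha}(a')$ and $b''=e_{\beta\alpha}(b')$. Then $(a'',b'')\in f_\eta^{p_\alpha}$, $s^{p_\alpha}_{a''}=s^{p_\beta}_{a'}$ and $s^{p_\alpha}_{b''}=s^{p_\beta}_{b'}$. If $a\ne a''$, then $b\neq b''$ and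
$$\Delta(s_a,s_{a'})=\Delta(s_a^{p_\alpha},s_{a''}^{p_\alpha})=\Delta(s_b^{p_\alpha},s_{b''}^{p_\alpha})=\Delta(s_b,s_{b'}).$$
If $a=a''$, then $b=b''$; the strings $s_a,s_{a'}$ agree below $n$ and end in $0$ and $1$ respectively, and the same is true of $s_b,s_{b'}$. So both $\Delta$'s equal $n$. $\square$

Note that Lemma 6 did not use the particular choice of the $\tau_\xi$. That choice is used in the next section.

## 9. Moving a point along a tree: nonmeagerness

**Lemma 7.** In $V^{P_\kappa}$ the set $X_{\omega_1}=\{x_a:a\in\Lambda_{\omega_1}\}$ has the property that $X_{\omega_1}\cap[s_0]$ is nonmeager in $2^\omega$ for all $s_0\in2^{<\omega}$.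

The plan: if a condition $q$ forces $x_a$ into a closed nowhere dense set $\dot N$, we want to steer $x_a$ into an open set $[t]$ missing $\dot N$. The maps in $q$ tie $x_a$ to other points $x_u$, which must be moved along with $x_a$. If the ties contain a cycle, the point may come back to its start with a conflicting demand. The free group guarantees that there is no cycle.

*Proof.* Suppose the lemma fails.

**Step 1: the countable data of the meager set.** We collect everything that the names for the nowhere dense sets depend on. Some determined $p_0$ forces, for some $s_0$, that $X_{\omega_1}\cap[s_0]\subseteq\bigcup_k\dot N_k$ with all $\dot N_k$ closed nowhere dense. Replacing $\dot N_k$ by a name for $\dot N_k$ if this is closed nowhere dense and for $\emptyset$ otherwise, we may assume that the trivial condition forces all $\dot N_k$ to be closed nowhere dense. For $k<\omega$ and $s\in2^{<\omega}$ let $\dot t_k(s)$ be a name for some $t\supseteq s$ in $2^{<\omega}$ with $[t]\cap\dot N_k=\emptyset$, and let $\mathcal A_{k,s}$ be a maximal antichain of determined conditions deciding $\dot t_k(s)$. It is countable by Lemma 6. Let $S\subseteq\kappa$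 be the union of the supports of all $r\in\bigcup_{k,s}\mathcal A_{k,s}$. Let $W_0\subseteq I$ be the set of all $I$-coordinates of members of $A_{p_0}$ and of $A_r$, $r\in\bigcup_{k,s}\mathcal A_{k,s}$. Both $S$ and $W_0$ are countable.

**Step 2: a level on which the stages of $S$ act freely.** Choose $\beta<\omega_1$ so large that the $b_\eta|\beta$, $\eta\in S$, are distinct, and that
$$\Gamma=\{(\beta,0,w):w\in F(2^\beta)\}\quad\text{is disjoint from}\quad W_0\cup\bigcup_{\eta\in S}W_\eta.$$
The first is possible by Section 6. The second is possible because the set on the right is countable, so only countably many $\beta$ occur in it. Note $\tau_\eta[\Gamma]=\Gamma$ for all $\eta$.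

**Step 3: the conditions $q$, $r$, $q^+$.** Here we set up what has to be amalgamated. Fix $a\in\Gamma\times\omega\subseteq\Lambda_{\omega_1}$. As $a\notin A_{p_0}$, we may extend $p_0$ in its $P_0$-coordinate by declaring $s_0\subset x_a$. The extended condition forces $x_a\in\bigcup_k\dot N_k$. Extend it to a determined $q$ with $a\in A_q$ and $q\Vdash x_a\in\dot N_k$ for some $k$. Let $n=n_q$ and $s=s_a^q$. Choose $r\in\mathcal A_{k,s}$ compatible with $q$; say $r\Vdash\dot t_k(s)=t$, where $t\supseteq s$. Let $q^+\le q,r$ be determined with $n_1:=n_{q^+}\ge|t|$; then $n_1\ge n$.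

The condition $q^+$ may have $s_a^{q^+}\not\supseteq t$. We shall construct $q^*\le q,r$ with $q^*\Vdash t\subset x_a$. This is a contradiction, since $q\Vdash x_a\in\dot N_k$ and $r\Vdash[t]\cap\dot N_k=\emptyset$.

**Step 4: the component of $a$ is a tree.** This is the step where freeness is used. Consider the multigraph with vertex set $A_q$ and one edge $(\eta,u,v)$, joining $u$ and $v$, whenever $\eta\in S$ and $(u,v)\in f_\eta^q$. Let $C$ be the connected component of $a$. We claim that $C\subseteq\Gamma\times\omega$ and that $C$ is a tree (no cycles, loops or multiple edges).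

Let $(\eta,u,v)$ be an edge with $u$ or $v$ in $\Gamma\times\omega$. As $\Gamma\cap W_\eta=\emptyset$, this endpoint is not in $U_\eta$, so by (4) neither endpoint is, and the $I$-coordinate of $v$ is $\tau_\eta$ of that of $u$. As $\tau_\eta[\Gamma]=\Gamma$, both endpoints are in $\Gamma\times\omega$. Starting from $a$ we get $C\subseteq\Gamma\times\omega$.

If $C$ were not a tree, there would be a closed walk $u_0,e_1,u_1,\dots,e_l,u_l=u_0$ in $C$ with $l\ge1$ and $e_j\ne e_{j+1}$ for $1\le j<l$: a loop gives $l=1$, a multiple edge gives $l=2$, and a cycle of length at least $3$ gives itself. Let $e_j$ have color $\eta_j$ and be traversed in direction $\varepsilon_j=\pm1$ ($+1$ from $u$ to $v$ for an edge $(\eta,u,v)$). If $w_j\in F(2^\beta)$ is the group coordinate of $u_j$, then $w_j=(b_{\eta_j}|\beta)^{\varepsilon_j}w_{j-1}$. Since $w_l=w_0$,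
$$(b_{\eta_l}|\beta)^{\varepsilon_l}\cdots(b_{\eta_1}|\beta)^{\varepsilon_1}=1.\tag{6}$$
This nonempty word is reduced. Otherwise, for some $j$, $b_{\eta_j}|\beta=b_{\eta_{j+1}}|\beta$ and $\varepsilon_{j+1}=-\varepsilon_j$. Then $\eta_j=\eta_{j+1}=:\eta$, as the $b_\eta|\beta$ are distinct for distinct $\eta\in S$. If $\varepsilon_j=1$, then $(u_{j-1},u_j)$ and $(u_{j+1},u_j)$ are in $f_\eta^q$, and $u_{j-1}=u_{j+1}$ since $f_\eta^q$ is injective. If $\varepsilon_j=-1$, then $(u_j,u_{j-1})$ and $(u_j,u_{j+1})$ are in $f_\eta^q$, and $u_{j-1}=u_{j+1}$ since $f_\eta^q$ is a function. In both cases $e_j=e_{j+1}$, a contradiction. But a nonempty reduced word in free generators is not $1$, so (6) is impossible. This proves the claim.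

**Step 5: moving the strings on $C$.** We redefine the strings of length $n_1$ on $C$ so that $a$ gets an extension of $t$ and all ties are respected. For $\eta\in S$ let $g_\eta$ be a $\Delta$-preserving bijection of $2^{n_1}$ with $g_\eta(s_u^{q^+})=s_v^{q^+}$ for all $(u,v)\in f_\eta^{q^+}$. It exists by (T) for $q^+$ and Lemma 2. Define $s'_u\in2^{n_1}$ for $u\in A_q\cup A_r$:

* $s'_u=s_u^{q^+}$ if $u\notin C$;
* $s'_a$ is any member of $2^{n_1}$ extending $t$, and along $C$ we let $s'_v=g_\eta(s'_u)$ for each edge $(\eta,u,v)$ of $C$.

This is well defined because $C$ is a tree and the $g_\eta$ are bijections: each vertex of $C$ is reached from $a$ by a unique path without backtracking, along which we apply $g_\eta$ or $g_\eta^{-1}$.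

We check that the new strings extend the old ones:
$$s'_u\supseteq s_u^q\ (u\in A_q),\qquad s'_u\supseteq s_u^r\ (u\in A_r).\tag{7}$$
The first is clear off $C$, and at $a$ because $t\supseteq s=s_a^q$. Now go along the tree. For an edge $(\eta,u,v)$ of $C$ with $s'_u|n=s_u^q=s_u^{q^+}|n$, Lemma 2 gives
$$s'_v|n=g_\eta(s'_u)|n=g_\eta(s_u^{q^+})|n=s_v^{q^+}|n=s_v^q|n=s_v^q,$$
and the reverse direction uses $g_\eta^{-1}$. For the second, $A_r\subseteq W_0\times\omega$ is disjoint from $\Gamma\times\omega\supseteq C$, so $s'_u=s_u^{q^+}\supseteq s_u^r$ for $u\in A_r$.

**Step 6: one more bit.** The $s'_u$ need not be distinct: a moved string may collide with one outside $C$. We repair this with a last digit. Let $s''_u=s_u'^{\frown}\varepsilon_u\in2^{n_1+1}$, where $\varepsilon_u=1$ if $u\in C$ and $\varepsilon_u=0$ otherwise. Then $u\mapsto s''_u$ is injective: two points of $C\subseteq A_q$ differ below $n$ by (7); two points outside $C$ have distinct $s^{q^+}$; a point of $C$ and one outside have different last bits.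

**Step 7: checking (T).** Let $f_\eta=f_\eta^q\cup f_\eta^r\subseteq f_\eta^{q^+}$; it is an injection. We verify (T) for $s''$.

If $\eta\notin S$, then $f_\eta=f_\eta^q$, as $\mathrm{supp}\,r\subseteq S$. Then (T) follows from (T) for $q$, since the $s''_u$, $u\in A_q$, extend the distinct $s_u^q$.

Let $\eta\in S$. For every $(u,v)\in f_\eta$ we have $u\in C\Leftrightarrow v\in C$: for pairs of $f_\eta^q$ since $C$ is a component, for pairs of $f_\eta^r$ since points of $A_r$ are not in $C$. Hence $\varepsilon_u=\varepsilon_v$. Also $s'_v=g_\eta(s'_u)$: inside $C$ the pair comes from $f_\eta^q$ and is an edge of $C$, so this is the definition; outside $C$ it is the choice of $g_\eta$, as $f_\eta\subseteq f_\eta^{q^+}$. Let $(u,v),(u',v')\in f_\eta$ be distinct; then $u\ne u'$ and $v\ne v'$. If $s'_u\ne s'_{u'}$, then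
$$\Delta(s''_u,s''_{u'})=\Delta(s'_u,s'_{u'})=\Delta(s'_v,s'_{v'})=\Delta(s''_v,s''_{v'}).$$
If $s'_u=s'_{u'}$, then $s'_v=s'_{v'}$, and by injectivity of $s''$ both $\Delta(s''_u,s''_{u'})$ and $\Delta(s''_v,s''_{v'})$ equal $n_1$.

By (7) and Lemma 5, applied to $q$ and $r$, $q^*=(s'',(f_\eta)_\eta)$ is a condition below $q$ and $r$. Since $s''_a\supseteq t$, $q^*\Vdash t\subset x_a$. This is the contradiction announced in Step 3. $\square$

## 10. Proof of Theorem A

Let $G$ be $P_\kappa$-generic over $V$. By Lemma 6 cardinals are preserved. In $V[G]$ put $X_\mu=\{x_a:a\in\Lambda_\mu\}$ for cardinals $\omega_1\le\mu\le\kappa$. These sets increase with $\mu$. The $x_a$ are distinct, so $|X_\mu|=|\Lambda_\mu|=\mu$.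

**Step 1: $\mathfrak c=\kappa$.** $P_\kappa$ is ccc with a dense set of size at most $\kappa=\kappa^\omega$. So there are at most $\kappa$ nice names for reals, and $\mathfrak c\le\kappa$. Conversely $\mathfrak c\ge|X_\kappa|=\kappa$.

**Step 2: category.** Since $X_\mu\supseteq X_{\omega_1}$, Lemma 7 shows that $X_\mu\cap O$ is nonmeager in $2^\omega$ for every nonempty open $O\subseteq2^\omega$. By the Observation in Section 1, $X_\mu$ is dense in $2^\omega$, Baire, and without isolated points.

**Step 3: homogeneity.** We find the stage at which a given pair was handled. Let $D,E\subseteq X_\mu$ be countable and dense in $X_\mu$, with index sets $D',E'\subseteq\Lambda_\mu$. By ccc there is a countable nonempty $W\in V$, $W\subseteq I_\mu$, with $D',E'\subseteq W\times\omega$. The sets $D',E'$ have nice names for subsets of $W\times\omega$ that use only countably many determined conditions, each of finite support. As $\mathrm{cf}(\kappa)>\omega$, these are nice $P_\eta$-names for some $\eta<\kappa$. The triple formed by $W$ and these names is used at some stage $\xi\ge\eta$. Since $X_\mu$ is dense in $2^\omega$, so are $D$ and $E$; that is, $D',E'$ are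 dense. (Whether they are dense depends only on which basic open sets they meet, so it does not matter in which extension we ask.) Hence $D_\xi=D'$ and $E_\xi=E'$.

By (2), $\pi_\xi[\Lambda_\mu]=\Lambda_\mu$, and by Lemma 3, $\pi_\xi[D']=E'$. So the restriction of $h_\xi$ to $X_\mu$ is an isometric bijection of $X_\mu$ onto $X_\mu$, in particular a homeomorphism, and $h_\xi[D]=E$. So $X_\mu$ is CDH, and Theorem A is proved. $\blacksquare$

With $\kappa=\omega_2$ over a model of CH, as computed in Section 2: it is consistent with ZFC that there is a non-empty separable metrizable Baire CDH space without isolated points of cardinality strictly less than $\mathfrak c$.
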